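\title{Co-critical graphs of small minimum degree}

\begin{abstract}
A non-complete graph is $(K_{t_1},\dots,K_{t_k})$-co-critical if its edges can be colored with colors $1,\dots,k$ so that no $K_{t_i}$ has all its edges of color $i$, but no such coloring exists once any missing edge is added. Song asked whether every such graph has minimum degree at least $r(K_{t_1},\dots,K_{t_k})-2$, where $r$ is the Ramsey number. We show that the answer is no for every $k\ge2$: for large $t$ there are $(K_3,K_t)$-co-critical graphs, on every sufficiently large number of vertices, with a vertex of degree at most $2500t$, while $r(K_3,K_t)$ grows faster than linearly in $t$. We also show that for $s,t\ge3$ every $(K_s,K_t)$-co-critical graph has minimum degree at least $(s-1)(t-1)-1$, so for $s=3$ the linear order cannot be improved.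
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, simple and undirected. Let $k\ge1$ and $t_1,\dots,t_k\ge2$ be integers. We write $G\to(K_{t_1},\dots,K_{t_k})$, and say that $G$ \emph{arrows} the tuple, if every coloring of the edges of $G$ with colors $1,\dots,k$ contains, for some $i$, a copy of $K_{t_i}$ all of whose edges have color $i$. The Ramsey number $r=r(K_{t_1},\dots,K_{t_k})$ is the least $N$ such that $K_N$ arrows the tuple. A non-complete graph $G$ is \emph{$(K_{t_1},\dots,K_{t_k})$-co-critical} if $G\not\to(K_{t_1},\dots,K_{t_k})$ but $G+e\to(K_{t_1},\dots,K_{t_k})$ for every edge $e$ of the complement $\overline G$. Arrowing passes from a graph to its supergraphs. Hence the co-critical graphs on a given vertex set are exactly the non-complete graphs that are edge-maximal among the graphs that do not arrow, and a co-critical graph has at least $r$ vertices, because $G+e$ is a subgraph of the complete graph on $V(G)$.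

How small can the degree of a vertex be in such a graph? For one color the answer is immediate. If $k=1$ and $t_1=t$, then $r=t$, and a co-critical graph is a non-complete graph without $K_t$ in which every added edge creates a $K_t$. Two nonadjacent vertices then have $t-2$ common neighbors, and a vertex adjacent to all others has degree at least $t-1$. So the minimum degree is at least $t-2=r-2$.

The value $r-2$ is attained for every tuple. The \emph{join} $G\vee G'$ of two graphs is their disjoint union together with all edges between them. Hanson and Toft observed that $K_{r-2}\vee\overline{K}_{N-r+2}$ is co-critical for all $N\ge r$, and it has minimum degree $r-2$. Indeed, take a coloring of $K_{r-1}$ without the forbidden cliques and replace one vertex by $N-r+2$ pairwise nonadjacent clones with the same colored edges; no clique contains two clones, so no forbidden clique appears. Adding an edge between two clones creates a $K_r$.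

In both cases the added edge $uv$ forces arrowing for the most obvious reason: it completes a $K_r$, so $u$ and $v$ have $r-2$ common neighbors. One is led to guess that $r-2$ is always the smallest possible degree. The first case with two nontrivial colors supports the guess: $r(K_3,K_3)=6$, and Galluccio, Simonovits and Simonyi proved that every $(K_3,K_3)$-co-critical graph on $N\ge6$ vertices has minimum degree at least four, which is sharp for all $N\ge6$. The following question of Song appears in \cite{CSS}.

\medskip
\noindent\textbf{Question.} \emph{Does every $(K_{t_1},\dots,K_{t_k})$-co-critical graph have minimum degree at least $r(K_{t_1},\dots,K_{t_k})-2$?}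
\medskip

The answer is no, and the bound does not fail by a constant only.

\begin{theorem}\label{thm:main}
There is $t_0$ such that for every $t\ge t_0$ there is $n_0(t)$ such that for all $N\ge n_0(t)$ there is a $(K_3,K_t)$-co-critical graph on $N$ vertices containing a vertex of degree at most $2500\,t$.
\end{theorem}

Erd\H{o}s \cite{Erd} proved that $r(K_3,K_t)\ge c\,(t/\log t)^2$ for some $c>0$ and all $t\ge2$. Any superlinear lower bound suffices for the following corollary, and Section~\ref{sec:easy} contains a short proof of one.

\begin{corollary}\label{cor:no}
For every $k\ge2$ and all sufficiently large $t$ there are $(K_3,K_t,K_2,\dots,K_2)$-co-critical graphs, with $k-2$ entries $K_2$, whose minimum degree is less than $r(K_3,K_t,K_2,\dots,K_2)-2$. Thus the answer to the Question is no for every $k\ge2$.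
\end{corollary}

The linear order in Theorem~\ref{thm:main} is correct.

\begin{theorem}\label{thm:lower}
For $s,t\ge3$ every $(K_s,K_t)$-co-critical graph has minimum degree at least $(s-1)(t-1)-1$.
\end{theorem}

Hence for $t\ge t_0$ the least possible minimum degree of a $(K_3,K_t)$-co-critical graph lies between $2t-3$ and $2500t$. For $s=t=3$ Theorem~\ref{thm:lower} gives $3$, one less than the true value.

Section~\ref{sec:easy} proves Theorem~\ref{thm:lower} and derives Corollary~\ref{cor:no} from Theorem~\ref{thm:main}. Section~\ref{sec:frames} shows how a colored configuration on only $2t-2$ vertices can forbid an edge. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to the existence of one auxiliary graph with five properties (Proposition~\ref{prop:gadget}), and Sections~\ref{sec:partition}--\ref{sec:codes} construct that graph.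

\section{The lower bound and the growth of $r(K_3,K_t)$}\label{sec:easy}

With two colors we call the first red and the second blue. The idea behind Theorem~\ref{thm:lower} is that the edges at a vertex of small degree can be recolored from scratch, even after one more edge is added there.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $G$ be $(K_s,K_t)$-co-critical with $N$ vertices, and let $v\in V(G)$. Partition a set of $(s-1)(t-1)$ vertices into $s-1$ blocks of size $t-1$, and color pairs inside a block blue and pairs in different blocks red. This coloring has no red $K_s$ and no blue $K_t$, so $N\ge r(K_s,K_t)\ge(s-1)(t-1)+1$. If $\deg v=N-1$, we are done.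

Otherwise let $u$ be a non-neighbor of $v$, fix a coloring of $G$ with no red $K_s$ and no blue $K_t$, and put $X=N(v)\cup\{u\}$, the neighborhood of $v$ in $G+uv$. Suppose that $|X|<(s-1)(t-1)$. Take a maximal family of vertex-disjoint red copies of $K_{s-1}$ in $G[X]$; it has at most $t-2$ members. Let $X_b$ be the union of their vertex sets and $X_r=X\setminus X_b$. By maximality $X_r$ contains no red $K_{s-1}$. A blue clique in $X_b$ has at most one vertex in each member of the family, so $X_b$ contains no blue $K_{t-1}$. In $G+uv$ color the edges from $v$ to $X_r$ red and the edges from $v$ to $X_b$ blue, and keep all other colors. No red $K_s$ and no blue $K_t$ contains $v$, and none avoids $v$ by the choice of the coloring. So $G+uv\not\to(K_s,K_t)$, a contradiction. Hence $\deg v+1=|X|\ge(s-1)(t-1)$.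
\end{proof}

Reading the red edges as a graph, $r(K_3,K_t)>N$ means that some triangle-free graph on $N$ vertices has no independent set of size $t$.

\begin{lemma}\label{lem:ramsey}
There is $c'>0$ such that $r(K_3,K_t)\ge c'(t/\log t)^{3/2}$ for all sufficiently large $t$.
\end{lemma}

\begin{proof}
Take a random graph on $N$ vertices in which each pair is an edge independently with probability $p=N^{-2/3}$, and let $s=\lceil3N^{2/3}\ln N\rceil$. The expected number of triangles is at most $N^3p^3/6=N/6$, so by Markov's inequality there are at most $N/2$ triangles with probability at least $2/3$. The expected number of independent sets of size $s$ is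
\[
\binom Ns(1-p)^{s(s-1)/2}\le\bigl(Ne^{-p(s-1)/2}\bigr)^s\le\bigl(e^{1/2}N^{-1/2}\bigr)^s,
\]
since $p(s-1)\ge3\ln N-1$; this tends to $0$. So for large $N$ some graph on $N$ vertices has at most $N/2$ triangles and no independent set of size $s$. Deleting a vertex from each triangle gives $r(K_3,K_s)>N/2$. Given a large $t$, take $N=\lfloor(t/(5\ln t))^{3/2}\rfloor$. Then $\ln N\le\frac32\ln t$, so $3N^{2/3}\ln N\le\frac9{10}t$ and $s\le t$. Therefore $r(K_3,K_t)\ge r(K_3,K_s)>N/2$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:no} from Theorem~\ref{thm:main}]
A single edge of color $i$ is a $K_2$ of color $i$, so a coloring without the forbidden cliques never uses a color with $t_i=2$. Hence a graph arrows $(K_3,K_t,K_2,\dots,K_2)$ if and only if it arrows $(K_3,K_t)$, and the two tuples have the same Ramsey number and the same co-critical graphs. By Lemma~\ref{lem:ramsey}, $2500t<r(K_3,K_t)-2$ for large $t$, and Theorem~\ref{thm:main} supplies the graphs.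
\end{proof}

\section{Frames}\label{sec:frames}

From now on a red/blue coloring of the edges of a graph is \emph{good} if it has no red $K_3$ and no blue $K_t$. We write $G\to(3,j)$ for $G\to(K_3,K_j)$, and put $[m]=\{1,\dots,m\}$ and $[a,b]=\{a,a+1,\dots,b\}$, which is empty when $b<a$.

An edge $uv$ cannot appear in a good coloring if $u$ and $v$ have a common red neighbor and are both joined in blue to a common blue $K_{t-2}$: a red $uv$ closes a red triangle and a blue $uv$ completes a blue $K_t$. This needs only $t-1$ common neighbors, not $r-2$, provided that we control the colors. The next configuration gives that control.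

\begin{definition}\label{def:frame}
Let $t\ge3$. In a graph with red and blue edges, a \emph{frame} is a set $F=F^1\cup F^2$ with marked vertices $z^1\in F^1$ and $z^2\in F^2$, where $F^1,F^2$ are disjoint blue cliques of size $t-1$ and every pair between $F^1$ and $F^2$ other than $z^1z^2$ is a red edge. Nothing is required of the pair $z^1z^2$.
\end{definition}

\begin{lemma}[Rigidity]\label{lem:frame}
Let $F$ be a frame in a graph with a good coloring. A vertex $u\notin F$ adjacent to all of $F$ is joined in red to $z^1,z^2$ and in blue to the rest of $F$. Two vertices outside $F$ that are adjacent to all of $F$ are not adjacent to each other.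
\end{lemma}

\begin{proof}
Let $y\in F^i\setminus\{z^i\}$. It is joined in red to all of $F^{3-i}$. If $uy$ were red, then every edge from $u$ to $F^{3-i}$ would be blue, to avoid a red triangle with $y$, and $\{u\}\cup F^{3-i}$ would be a blue $K_t$. So $u$ is joined in blue to $F^i\setminus\{z^i\}$. Then $uz^i$ is red, since otherwise $\{u\}\cup F^i$ is a blue $K_t$. Two such vertices have the common red neighbor $z^1$ and are both joined in blue to the blue clique $F^1\setminus\{z^1\}$ of size $t-2$, so an edge between them could have neither color.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]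
\coordinate (u) at (90:1);
\coordinate (y1) at (162:1);
\coordinate (z1) at (234:1);
\coordinate (z2) at (306:1);
\coordinate (y2) at (18:1);
\draw[red,thick] (u)--(z1)--(y2)--(y1)--(z2)--(u);
\draw[blue,thick,dashed] (z1)--(y1)--(u)--(y2)--(z2);
\fill (u) circle (1.3pt) node[above] {$u$};
\fill (y1) circle (1.3pt) node[left] {$y^1$};
\fill (z1) circle (1.3pt) node[below left] {$z^1$};
\fill (z2) circle (1.3pt) node[below right] {$z^2$};
\fill (y2) circle (1.3pt) node[right] {$y^2$};
\end{tikzpicture}
\caption{A frame for $t=3$, with $F^1=\{y^1,z^1\}$ and $F^2=\{y^2,z^2\}$, and a vertex $u$ adjacent to all of it. Red edges are solid and blue edges are dashed. The colors of the four edges at $u$ are the only ones that avoid a monochromatic triangle.}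
\label{fig:frame}
\end{figure}

\begin{example}\label{ex:t3}
For $t=3$ write $F^i=\{y^i,z^i\}$. The edges $y^1z^1$ and $y^2z^2$ are blue, and $y^1y^2$, $y^1z^2$, $y^2z^1$ are red. If $uy^1$ were red, then $uy^2$ and $uz^2$ would be blue and $uy^2z^2$ would be a blue triangle; so $uy^1$ is blue, and by symmetry $uy^2$ is blue. Then the triangles $uy^1z^1$ and $uy^2z^2$ force $uz^1$ and $uz^2$ to be red. The result (Figure~\ref{fig:frame}) is the red pentagon $uz^1y^2y^1z^2$ with the blue path $z^1y^1uy^2z^2$: the coloring of $K_5$ by two pentagons, with the blue edge $z^1z^2$ left out. Restoring this edge and cloning $u$ gives the graph $K_4\vee\overline K_{N-4}$ of the introduction.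
\end{example}

For $t=3$ a frame has $4=r-2$ vertices and nothing is gained. For large $t$ it has $2t-2$ vertices, far fewer than $r-2$ and only one more than the bound of Theorem~\ref{thm:lower}. This suggests a plan: let a vertex $v$ be adjacent to a small set $S$ whose colors are forced, and make every other vertex outside $S$ share a frame in $S$ with $v$. Then $v$ gains no neighbor when we pass to an edge-maximal graph that does not arrow.

The colors inside $S$ must be forced by something. It suffices to force red edges, since an edge that forms a triangle with two red edges is blue. For this we use a \emph{gadget}, a graph $\Gamma$ such that in every good coloring of $K_2\vee\Gamma$ the edge of $K_2$ is red. The difficulty is that the vertices of the gadgets are new vertices, so each of them must also share a frame with $v$; and by Lemma~\ref{lem:frame} adjacent vertices of a gadget cannot use the same frame. So $S$ must contain many frames while having $O(t)$ vertices. We therefore take each half of $S$ to be an essentially complete multipartite blue graph with $t-1$ parts of bounded average size. Choosing one vertex from each part gives a frame, and the frame of a gadget vertex $w$ is described by a \emph{word}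 $(y_1(w),\dots,y_{t-2}(w))$, which names its unmarked vertices, and a \emph{class} $\pi(w)$, which names its marked vertex.

\section{Reduction to a coded gadget}\label{sec:reduction}

What must words and classes satisfy so that the whole graph still has a good coloring? By rigidity, $w$ is red to the vertex named by its class, so adjacent vertices of the same class must be joined in blue. Also $w$ is blue to the vertices named by its word, so a blue clique $Q$ of $\Gamma$ whose words agree on a set $A$ of coordinates extends to a blue clique of size $|Q|+|A|$, and possibly by one more vertex, an end of the edge on which the gadget sits. This leads to conditions (G3) and (G4).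

\begin{proposition}\label{prop:gadget}
For every sufficiently large $t$ there are a graph $\Gamma$, a red/blue coloring $\psi$ of its edges, finite sets $\Pi,\Sigma_1,\dots,\Sigma_{t-2}$ and maps $\pi\colon V(\Gamma)\to\Pi$ and $y_a\colon V(\Gamma)\to\Sigma_a$ for $a\in[t-2]$ with the following properties.
\begin{itemize}
\item[(G1)] In every good coloring of $K_2\vee\Gamma$ the edge of $K_2$ is red.
\item[(G2)] The coloring $\psi$ has no red triangle.
\item[(G3)] Adjacent vertices $w,w'$ with $\pi(w)=\pi(w')$ are joined by a blue edge.
\item[(G4)] If $Q$ is a nonempty blue clique and $A\subseteq[t-2]$ is such that $y_a$ is constant on $Q$ for each $a\in A$, then $|Q|\le\max\{1,\,t-2-|A|\}$.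
\item[(G5)] $2|\Pi|+2|\Sigma_1|+\sum_{a=2}^{t-2}|\Sigma_a|\le1250\,t$.
\end{itemize}
\end{proposition}

The graph $\Gamma$ has at least one vertex, since a single blue edge is a good coloring of $K_2$; so the sets $\Pi$ and $\Sigma_a$ are nonempty. In the rest of this section we deduce Theorem~\ref{thm:main}.

\subsection*{The core $S$}
For $i=1,2$ let $Y^i_a$ be a copy of $\Sigma_a$ for $2\le a\le t-2$, let $Y^i_1$ be a copy of $\Sigma_1\times\{1,2\}$, and let $Z^i$ be a copy of $\Pi\times\{1,2\}$, all these sets being disjoint. The last coordinate of an element of $Y^i_1$ or $Z^i$ is its \emph{version}. Put $Y^i=\bigcup_aY^i_a$, $S^i=Y^i\cup Z^i$ and $S=S^1\cup S^2$; the sets $Y^i_1,\dots,Y^i_{t-2},Z^i$ are the \emph{parts} of $S^i$. The edges of $S$, with their \emph{prescribed colors}, are: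
\begin{itemize}
\item blue: all pairs in different parts of the same $S^i$, except the pairs in $Y^i_1\times Z^i$ with different versions;
\item red: all pairs between $S^1$ and $S^2$, except those in $Z^1\times Z^2$.
\end{itemize}
The red graph is bipartite. A blue clique lies in one $S^i$ and has at most one vertex in each part. By (G5), $|S|\le2500t$. Call a set $F=F^1\cup F^2$ \emph{admissible} if $F^i$ consists of one vertex from each part of $S^i$ and the vertices of $F^i$ in $Y^i_1$ and $Z^i$ have the same version. In the prescribed colors an admissible set is a frame whose marked vertices are those in $Z^1$ and $Z^2$.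

\subsection*{The graph $G_0$}
For each red edge $e=s_1s_2$ of $S$, with $s_i\in S^i$, take a new copy $\Gamma_e$ of $\Gamma$ and join all its vertices to $s_1$ and $s_2$. At most one of $s_1,s_2$ lies in $Z^1\cup Z^2$. If one does and has version $\delta$, let $\varepsilon(e)=3-\delta$ be the other version; otherwise let $\varepsilon(e)=1$. For $w\in V(\Gamma_e)$ and $i=1,2$ let $y^i_a(w)\in Y^i_a$ be the vertex corresponding to the letter $y_a(w)$, of version $\varepsilon(e)$ if $a=1$, and let $z^i(w)\in Z^i$ be the vertex $(\pi(w),\varepsilon(e))$. Join $w$ to all vertices of
\[
F(w)=\{y^i_a(w): i\in\{1,2\},\ a\in[t-2]\}\cup\{z^1(w),z^2(w)\},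
\]
which is an admissible set. Finally add a set $V_0$ of $q\ge1$ pairwise nonadjacent vertices, each with neighborhood exactly $S$. Call the resulting graph $G_0$.

The versions handle the case $s_i\in Z^i$. We shall color the edges from $\Gamma_e$ to $s_1,s_2$ blue, and this clashes with rigidity if $s_i=z^i(w)$, or if $s_i$ can replace $z^i(w)$ in the frame of $w$. The choice of $\varepsilon(e)$ rules out both: $s_i$ differs from $z^i(w)$ and is not adjacent to $y^i_1(w)$.

\begin{lemma}\label{lem:good}
The graph $G_0$ has a good coloring.
\end{lemma}

\begin{proof}
Give $S$ its prescribed colors and color each $\Gamma_e$ by $\psi$. For $w\in V(\Gamma_e)$, $e=s_1s_2$, color the edges $ws_i$ and $wy^i_a(w)$ blue and the edges $wz^i(w)$ red. No edge receives two colors, because $s_i\neq z^i(w)$: if $s_i\in Z^i$, the versions differ. For $v\in V_0$ color the edges to $Y^1\cup Y^2$ blue and the edges to $Z^1\cup Z^2$ red. There are no edges between different copies $\Gamma_e$, or between a copy and $V_0$, so every clique lies in $S\cup\{v\}$ with $v\in V_0$ or in $S\cup V(\Gamma_e)$ for one $e$.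

\emph{No red triangle.} There is none inside $S$, where red is bipartite, and none inside $\Gamma_e$ by (G2). The red neighbors of $v\in V_0$ form the independent set $Z^1\cup Z^2$. A triangle with one vertex $w\in V(\Gamma_e)$ and two in $S$ is not red, because the red neighbors of $w$ in $S$ are the nonadjacent vertices $z^1(w)$ and $z^2(w)$. If a triangle has two vertices $w,w'\in V(\Gamma_e)$ with a common red neighbor in $S$, then $z^i(w)=z^i(w')$ for some $i$, so $\pi(w)=\pi(w')$ and $ww'$ is blue by (G3).

\emph{No blue $K_t$.} A blue clique inside $S$ has at most $t-1$ vertices. A blue clique containing $v\in V_0$ has its other vertices in one $Y^i$, which has $t-2$ parts, so it has at most $t-1$ vertices. Any other blue clique is $Q_S\cup Q$ with $\emptyset\ne Q\subseteq V(\Gamma_e)$, $e=s_1s_2$, and $Q_S\subseteq S^i$ for one $i$. The blue neighbors of $w\in Q$ in $S^i$ are $s_i$ and the vertices $y^i_a(w)$. Hence a vertex of $Q_S\setminus\{s_i\}$ lies in some part $Y^i_a$ and equals $y^i_a(w)$ for every $w\in Q$. Let $A$ be the set of the $a$ that arise in this way. Then $|A|=|Q_S\setminus\{s_i\}|$, since $Q_S$ meets each part at most once, and $y_a$ is constant on $Q$ for $a\in A$, so (G4) applies.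

If $s_i\notin Q_S$, then $|Q_S|+|Q|\le|A|+\max\{1,t-2-|A|\}\le t-1$, because $|A|\le t-2$.

If $s_i\in Q_S$, then $A\ne[t-2]$. Indeed, if $s_i\in Y^i_{a_0}$, then $a_0\notin A$ because parts are independent; and if $s_i\in Z^i$, then $1\notin A$ because $y^i_1(w)$ has version $\varepsilon(e)$ and is not adjacent to $s_i$. So $|A|\le t-3$, the maximum in (G4) equals $t-2-|A|$, and $|Q_S|+|Q|\le(|A|+1)+(t-2-|A|)=t-1$.
\end{proof}

\begin{lemma}\label{lem:forced}
In every good coloring of a supergraph of $G_0$, the edges of $S$ listed above have their prescribed colors.
\end{lemma}

\begin{proof}
An edge $e=s_1s_2$ prescribed red is red by (G1), applied to the subgraph $K_2\vee\Gamma_e$ with $K_2$ on $\{s_1,s_2\}$. For an edge $xx'$ prescribed blue, with $x,x'\in S^i$, take any $y\in Y^{3-i}$. The edges $yx$ and $yx'$ are prescribed red, hence red, so $xx'$ is blue.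
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:good}, $G_0\not\to(K_3,K_t)$. Let $G\supseteq G_0$ be edge-maximal among the graphs on $V(G_0)$ that do not arrow $(K_3,K_t)$, and fix a good coloring of $G$. By Lemma~\ref{lem:forced} every admissible set is a frame in this coloring. Let $v\in V_0$ and $u\notin S\cup\{v\}$. Then $u$ is adjacent to all of some admissible set $F$: take $F=F(u)$ if $u$ lies in a copy of $\Gamma$, and any admissible set if $u\in V_0$. The vertex $v$ is adjacent to all of $F$ as well, so $uv\notin E(G)$ by Lemma~\ref{lem:frame}. Thus $N_G(v)=S$ and $\deg_Gv\le2500t$. Since $v$ is not adjacent to the vertices of the copies of $\Gamma$, the graph $G$ is not complete, so it is co-critical. The number of vertices outside $V_0$ depends only on $t$, and $q\ge1$ is arbitrary, so every sufficiently large number of vertices occurs.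
\end{proof}

It remains to prove Proposition~\ref{prop:gadget}. The size of $\Gamma$ is irrelevant; only the alphabets are limited. The vertices of $\Gamma$ will carry labels from a set of size polynomial in $t$, and classes and words will depend on the label alone.

\section{A partition lemma for labeled graphs}\label{sec:partition}

The gadget must have a Ramsey property for colorings of its \emph{vertices}, and at the same time we must know all its cliques. The following lemma reconciles the two: it reduces colorings of vertices to colorings of labels without creating new cliques. An \emph{$L$-labeled graph} is a graph with a map from its vertices to a set $L$ that gives adjacent vertices different labels.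

\begin{lemma}\label{lem:partition}
Let $L$ be a finite set and $M$ an $L$-labeled graph. There are an $L$-labeled graph $P$ and a family $\mathcal P$ of subgraphs of $P$, called \emph{members}, each isomorphic to $M$ by a label-preserving isomorphism, such that
\begin{itemize}
\item[(a)] every vertex lies in a member, and every clique with at least two vertices is a clique of exactly one member;
\item[(b)] for every red/blue coloring of $V(P)$ there is a member in which vertices with equal labels have equal colors.
\end{itemize}
\end{lemma}

The proof treats one label at a time. For instance, let $M$ be a path on three vertices labeled $1,2,1$. To treat the label $1$, take three vertices labeled $1$ and glue a copy of $M$ onto each pair of them. The result is a $6$-cycle; each edge lies in one copy, and in any coloring two of the three vertices have the same color.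

\begin{proof}
Let $L=[\lambda]$. For $i=0,1,\dots,\lambda$ we construct $P_i$ and $\mathcal P_i$ that satisfy (a), and (b) with the conclusion restricted to the labels $1,\dots,i$. Start with $P_0=M$ and $\mathcal P_0=\{M\}$. Given $P_{i-1}$, let $U$ be its set of vertices labeled $i$ and $m=|U|$. If $m=0$, put $P_i=P_{i-1}$ and $\mathcal P_i=\mathcal P_{i-1}$. Otherwise let $X$ be a set of $2m-1$ new vertices labeled $i$. For every $m$-element subset $D\subseteq X$ take a new copy $P^D$ of $P_{i-1}$ and identify its set $U$ with $D$ by a bijection; the copies are otherwise disjoint. Let $P_i$ be the union of the $P^D$, and let $\mathcal P_i$ consist of the members of all $P^D$. Every edge of $P_i$ is an edge of some $P^D$, so adjacent vertices still have different labels.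

(a) Every vertex of $P_i$ lies in some $P^D$, hence in a member. The vertices of $X$ have equal labels, so $X$ is independent. Let $Q$ be a clique with $|Q|\ge2$. It contains a vertex $w\notin X$, which lies in a unique $P^D$. All edges at $w$ are edges of $P^D$, so $Q\subseteq V(P^D)$. Every edge of $Q$ has an end outside $X$, and that end lies in $P^D$ only, so the edge is an edge of $P^D$. Thus $Q$ is a clique of $P^D$, and by induction of exactly one member inside $P^D$. A member inside another copy does not contain $w$.

(b) In a red/blue coloring, some $m$ of the $2m-1$ vertices of $X$ have the same color; let $D$ be such a set. By induction $P^D$ has a member in which each of the labels $1,\dots,i-1$ has one color. Its vertices labeled $i$ lie in $D$, so they have one color too. Take $P=P_\lambda$ and $\mathcal P=\mathcal P_\lambda$.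
\end{proof}

The condition on labels is what makes $X$ independent. Without it the construction creates new cliques: if $M$ is an edge with both ends labeled $1$, then $P_1$ is a triangle, which lies in no member.

\section{The graph $\Gamma$}\label{sec:gamma}

From here on $t\ge99$; a larger $t$ is needed only for the estimate (G5).

\subsection*{Forcing a red edge}

\begin{lemma}\label{lem:force}
Let $\Gamma$ and $J$ be graphs such that $K_1\vee J\to(3,t-1)$ and every red/blue coloring of $V(\Gamma)$ has a copy of $K_t$ with all vertices red or a copy of $J$ with all vertices blue. Then $\Gamma$ satisfies \textup{(G1)}.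
\end{lemma}

\begin{proof}
Take a good coloring of $K_2\vee\Gamma$, with $K_2$ on $\{s_1,s_2\}$, and give $w\in V(\Gamma)$ the color of $s_1w$. An edge between two red vertices is blue, since otherwise it forms a red triangle with $s_1$. So a $K_t$ on red vertices would be a blue $K_t$, and therefore there is a copy of $J$ on blue vertices. If $s_1s_2$ were blue, all vertices of $s_2\vee J$ would be blue neighbors of $s_1$. But $s_2\vee J$ contains a red $K_3$, or a blue $K_{t-1}$, which forms a blue $K_t$ with $s_1$. Hence $s_1s_2$ is red.
\end{proof}

A large complete graph satisfies the hypothesis but is useless: by symmetry the lemma then makes every edge of $K_2\vee\Gamma$ red, so there is no good coloring at all. We need $\Gamma$ and $J$ with few cliques. The argument of Lemma~\ref{lem:force} can be iterated to build $J$. Suppose $A_{j-1}\to(3,j-1)$, and let $B_j$ be a graph in which every coloring of the vertices gives a red $K_j$ or a blue $A_{j-1}$. Then $A_j=K_1\vee B_j\to(3,j)$. We call the added vertex a \emph{hub}. With Lemma~\ref{lem:partition} we can arrange that every clique of $B_j$ lies in a single $K_j$ or a single copy of $A_{j-1}$. At the level $j=t-1$ no hub is added: its part is played by $s_2$,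 which all copies of $J=B_{t-1}$ share.

\subsection*{Roles, indices and spread sets}
The recursion starts at the level $96$; the choice of this constant is explained in Section~\ref{sec:codes}. Let $r_0=r(K_3,K_{96})$, a constant. The \emph{base roles} are the elements $b\in[r_0]$, and the \emph{hub roles} are symbols $h_\ell$ for $97\le\ell\le t-2$; there are $t-98$ hub roles. For $96\le j\le t-1$ let $\mathcal R_j$ be the set of all base roles and of the hub roles $h_\ell$ with $\ell\le j$. A \emph{label} is a pair $(\rho,\nu)$ of a role $\rho$ and a positive integer $\nu$, the \emph{index}. The role records where a vertex entered the recursion. The copies of $K_j$ will consist of vertices of one role with different indices.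

These copies of $K_j$ have to be colored without red triangles and with small blue cliques, so we shall split each into two blue sides with red edges in between. By (G3), vertices of the same class must fall on the same side. We cannot let the class record the index, because the number of indices is quadratic in $t$: at level $j$ a coloring can make $j-1$ indices of a role red without creating a red $K_j$, and enough indices must remain for the copies of $A_{j-1}$. The class will record only the block of $t$ consecutive integers containing the index, so we admit only index sets of which no block contains a large share.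

A set $I$ of $j$ integers is \emph{$j$-spread} if any $t$ consecutive integers contain at most $\lceil j/4\rceil$ elements of $I$. A strictly increasing map between sets of integers of the form $[m]\to[m']$ does not decrease distances, so it maps $j$-spread sets to $j$-spread sets.

\begin{lemma}\label{lem:spread}
If $1\le j\le t$, every set $R$ of at least $4t+j$ integers contains a $j$-spread subset.
\end{lemma}

\begin{proof}
Let $\sigma=\lceil4t/j\rceil$, list $R$ in increasing order, and take the elements of rank $1+i\sigma$ for $0\le i\le j-1$. They exist, since the largest rank is at most $1+(j-1)(4t/j+1)\le4t+j$. Among any $\lceil j/4\rceil+1$ chosen elements the extreme ranks differ by at least $\lceil j/4\rceil\sigma\ge t$. The extreme elements then differ by at least $t$, so they do not lie among $t$ consecutive integers.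
\end{proof}

Put $n_j=1+5t(j-96)$ for $96\le j\le t$, and $n=5t^2$, so that $n_j-n_{j-1}=5t$ and $n_t\le n$.

\subsection*{The recursion}
We define labeled graphs $A_{96},B_{97},A_{97},B_{98},\dots,A_{t-1},B_t$, where $A_j$ has labels in $\mathcal R_j\times[n_j]$ and $B_j$ has labels in $\mathcal R_{j-1}\times[n_j]$. In each of them certain complete subgraphs are designated as \emph{pieces}, and each piece has an \emph{order}.

Let $A_{96}$ be the complete graph on vertices labeled $(b,1)$, $b\in[r_0]$; it has no pieces. Let $97\le j\le t$ and let $A_{j-1}$ be given. Let $M_j$ be the disjoint union of the following \emph{summands}: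
\begin{itemize}
\item for each $\rho\in\mathcal R_{j-1}$ and each $j$-spread set $I\subseteq[n_j]$, a complete graph on $j$ vertices labeled $(\rho,\nu)$, $\nu\in I$, which is a piece of order $j$;
\item for each family $(\varphi_\rho)_{\rho\in\mathcal R_{j-1}}$ of strictly increasing maps $[n_{j-1}]\to[n_j]$, a copy of $A_{j-1}$, with its pieces and their orders, in which each label $(\rho,\nu)$ is replaced by $(\rho,\varphi_\rho(\nu))$.
\end{itemize}
The relabeling is injective on labels, so adjacent vertices of $M_j$ have different labels. Let $B_j$ be the graph $P$ given by Lemma~\ref{lem:partition} for $M=M_j$. Its pieces are the images, in all members, of the pieces of $M_j$. For $j\le t-2$ let $A_j$ be obtained from $B_j$ by adding a hub labeled $(h_j,1)$ adjacent to all of $B_j$; the role $h_j$ does not occur in $B_j$. Let $A_{t-1}=B_{t-1}$. The pieces of $A_j$ are those of $B_j$. Finally, $\Gamma=B_t$.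

\begin{lemma}\label{lem:vertex}
For $97\le j\le t$, every red/blue coloring of $V(B_j)$ has a $K_j$ with all vertices red or a copy of $A_{j-1}$ with all vertices blue.
\end{lemma}

\begin{proof}
Take a member as in Lemma~\ref{lem:partition}(b); in it the color of a vertex depends only on its label. For $\rho\in\mathcal R_{j-1}$ let $R_\rho\subseteq[n_j]$ be the set of $\nu$ such that the label $(\rho,\nu)$ occurs in the member with color red. If some $R_\rho$ contains a $j$-spread set $I$, the piece for $\rho$ and $I$ is a $K_j$ on red vertices. Otherwise $|R_\rho|<4t+j\le5t$ for all $\rho$ by Lemma~\ref{lem:spread}. Since $n_j-5t=n_{j-1}$, there are strictly increasing maps $\varphi_\rho\colon[n_{j-1}]\to[n_j]$ whose images avoid $R_\rho$, and the copy of $A_{j-1}$ for the family $(\varphi_\rho)$ has only blue vertices.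
\end{proof}

\begin{lemma}\label{lem:G1}
We have $A_j\to(3,j)$ for $96\le j\le t-2$ and $K_1\vee B_{t-1}\to(3,t-1)$. The graph $\Gamma$ satisfies \textup{(G1)}.
\end{lemma}

\begin{proof}
For $j=96$, $A_{96}=K_{r_0}$. Let $97\le j\le t-1$ and assume $A_{j-1}\to(3,j-1)$. Consider a coloring of the edges of $x\vee B_j$, where $x$ is a single vertex, and give each vertex of $B_j$ the color of its edge to $x$. Apply Lemma~\ref{lem:vertex}. A $K_j$ on red vertices either has a red edge, which forms a red triangle with $x$, or is a blue $K_j$. A copy of $A_{j-1}$ on blue vertices contains a red $K_3$, or a blue $K_{j-1}$, which forms a blue $K_j$ with $x$. So $K_1\vee B_j\to(3,j)$, and $K_1\vee B_j=A_j$ when $j\le t-2$. This proves the first statement by induction. By Lemma~\ref{lem:vertex} for $j=t$, the hypotheses of Lemma~\ref{lem:force} hold with $J=A_{t-1}=B_{t-1}$.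
\end{proof}

\subsection*{The cliques of $\Gamma$}

\begin{lemma}\label{lem:cliques}
In each of the graphs $A_j$ $(96\le j\le t-1)$ and $B_j$ $(97\le j\le t)$ the following hold.
\begin{itemize}
\item[(i)] Every piece has an order $i$ with $97\le i\le j$. It has $i$ vertices of one common role, which is a base role or $h_\ell$ with $\ell<i$, and their indices form an $i$-spread set.
\item[(ii)] Every edge whose ends have the same role lies in exactly one piece.
\item[(iii)] Every nonempty clique $Q$ is either \emph{transversal}, meaning that its vertices have pairwise distinct roles, or of \emph{piece type}, meaning that it is a disjoint union $Q=H\cup Q'$, where $|Q'|\ge2$, the set $Q'$ is contained in a piece of some order $i$, and the vertices of $H$ have pairwise distinct roles among the $h_\ell$ with $\ell\ge i$.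
\end{itemize}
\end{lemma}

In piece type, (i) shows that the role of $Q'$ is not among the roles of $H$.

\begin{proof}
We use induction along the sequence $A_{96},B_{97},A_{97},\dots,B_t$. In $A_{96}$ all vertices have distinct roles, so (i) and (ii) are vacuous and all cliques are transversal.

\emph{From $A_{j-1}$ to $B_j$.} Part (i) holds for pieces of order $j$ by definition, the role being in $\mathcal R_{j-1}$. For a piece inside a copy of $A_{j-1}$, the role $\rho$ is unchanged and the index set is replaced by its image under the single increasing map $\varphi_\rho$, so (i) follows by induction.

For (ii), let $e$ be an edge whose ends have the same role. By Lemma~\ref{lem:partition}(a) it is an edge of exactly one member $M'$. A piece containing both ends of $e$ is a complete subgraph of some member; that member contains $e$, so it is $M'$. In $M'\cong M_j$ the edge $e$ lies in exactly one summand. If the summand is a piece of order $j$, this is the only piece containing $e$. If it is a copy of $A_{j-1}$, exactly one piece contains $e$ by induction.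

For (iii), a single vertex is transversal. A clique with at least two vertices is a clique of a member, hence of one summand. In a piece of order $j$ it is of piece type with $H=\emptyset$. In a copy of $A_{j-1}$ it is transversal or of piece type by induction, since relabeling keeps roles and orders.

\emph{From $B_j$ to $A_j$.} For $j=t-1$ the graphs are equal, so let $j\le t-2$. The pieces are unchanged, and the edges at the hub $x$ join different roles, so (i) and (ii) persist. For (iii), let $Q\ni x$ be a clique. If $Q=\{x\}$ or $Q\setminus\{x\}$ is transversal, then $Q$ is transversal, because the role $h_j$ does not occur in $B_j$. If $Q\setminus\{x\}=H\cup Q'$ is of piece type with order $i$, then $i\le j$ and no vertex of $H$ has role $h_j$, so $Q=(H\cup\{x\})\cup Q'$ is of piece type.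
\end{proof}

\section{Coloring, classes and words}\label{sec:codes}

All labels in this section are those of $\Gamma=B_t$; indices lie in $[n]$. The \emph{block} of an index $\nu$ is $\lceil\nu/t\rceil\in[5t]$; the indices of a given block are $t$ consecutive integers.

\subsection*{The coloring $\psi$}
Take a coloring of $K_{r_0-1}$ with no red $K_3$ and no blue $K_{96}$ and add a vertex joined to everything in blue. The red edges form a triangle-free graph $T$ on $r_0$ vertices, which we identify with $[r_0]$, in which every independent set has at most $96$ vertices. Neighborhoods in a triangle-free graph are independent, so $T$ has maximum degree at most $96$, and greedy coloring gives a map $\kappa\colon[r_0]\to[97]$ with $\kappa(b)\ne\kappa(b')$ for all $bb'\in E(T)$. Put $\kappa(h_\ell)=0$ for hub roles.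

Consider a piece of order $j$ with index set $I$, and group the elements of $I$ by their blocks, in increasing order. Since $I$ is $j$-spread, each group has at most $\lceil j/4\rceil\le\frac j4+\frac34$ elements. Let $I_1$ be the shortest initial union of groups with at least $3j/8$ elements, and $I_2=I\setminus I_1$. Then $|I_1|<\frac38j+\frac j4+\frac34$ and $|I_2|\le\frac58j$, so both have at most $\frac58j+1$ elements. The sets of vertices with index in $I_1$ and in $I_2$ are the two \emph{sides} of the piece. Define $\psi$ as follows.
\begin{itemize}
\item An edge whose ends have the same role lies in a unique piece by Lemma~\ref{lem:cliques}(ii). It is red if its ends lie on different sides of that piece and blue otherwise.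
\item An edge between distinct base roles $b,b'$ is red if $bb'\in E(T)$ and blue otherwise.
\item An edge between distinct roles, at least one of which is a hub role, is blue.
\end{itemize}

\begin{lemma}\label{lem:psi}
The coloring $\psi$ satisfies \textup{(G2)}. A transversal blue clique has at most $96$ vertices with base roles. In a blue clique $H\cup Q'$ of piece type with order $j$ we have $|Q'|\le\frac58j+1$.
\end{lemma}

\begin{proof}
In a transversal clique, every edge at a vertex with a hub role is blue, and the red edges among the other vertices correspond to edges of $T$ between distinct base roles. So a transversal triangle is not red, as $T$ is triangle-free, and in a transversal blue clique the base roles form an independent set of $T$. In a clique $H\cup Q'$ of piece type, each vertex of $H$ has a hub role that differs from all other roles in the clique, so its edges are blue; the red edges inside $Q'$ are exactly the pairs on different sides of the piece. These form a bipartite graph, so no triangle of piece type is red, and if the clique is blue then $Q'$ lies in one side. By Lemma~\ref{lem:cliques}(iii) these are all cases.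
\end{proof}

\subsection*{Classes}
Let $\Pi=[0,97]\times[5t]$, so $|\Pi|=490t$, and for $w$ labeled $(\rho,\nu)$ let $\pi(w)=(\kappa(\rho),\lceil\nu/t\rceil)$.

\begin{lemma}\label{lem:G3}
The map $\pi$ satisfies \textup{(G3)}.
\end{lemma}

\begin{proof}
Let $w,w'$ be adjacent with $\pi(w)=\pi(w')$. If they have the same role, their indices lie in the same group of the piece containing $ww'$, and each side is a union of groups, so the edge is blue. If they have distinct base roles, these have equal $\kappa$ and are not adjacent in $T$, so the edge is blue. If they have distinct roles and one is a hub role, the edge is blue by definition.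
\end{proof}

\subsection*{Words}
Condition (G4) is a budget: a blue clique with $|Q|\ge2$ must disagree on at least $|Q|$ of the $t-2$ coordinates. Lemma~\ref{lem:psi} shows how to allocate the coordinates. A vertex with hub role $h_a$ pays with the coordinate $a$, which will contain a bit telling whether the role is $h_a$. At most $96$ vertices with distinct base roles pay with the coordinates $1,\dots,96$, each of which will contain the base role. This accounts for $(t-98)+96=t-2$ coordinates, and nothing can be saved, since $A_{96}\to(3,96)$ forces a blue $K_{96}$ on base roles. Finally, at most $\frac58j+1$ vertices from a piece of order $j$ must pay with coordinates below $j$, because the coordinates from $j$ on are reserved for the hubs that can accompany them. These vertices differ only in their indices, so every coordinate also contains a hash value of the index, chosen so that two indices disagree on almost all of the first $j-1$ coordinates. For $a\in[t-2]$ let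
\[
p_a=\bigl\lceil60\,t^{48/\max(a,96)}\bigr\rceil .
\]

\begin{lemma}\label{lem:hash}
There are maps $g_a\colon[n]\to[p_a]$, $a\in[t-2]$, such that for all distinct $\nu,\nu'\in[n]$ and all $97\le j\le t$, at most $j/8$ of the $a\le\min(j-1,t-2)$ satisfy $g_a(\nu)=g_a(\nu')$.
\end{lemma}

\begin{proof}
Choose all values $g_a(\nu)$ independently and uniformly. Fix $\nu\ne\nu'$ and $j$, and let $m=\min(j-1,t-2)$ and $d=\lfloor j/8\rfloor+1$, so that $d>j/8$ and $m<8d$. For $a\le m$ we have $\max(a,96)<j$, so $g_a(\nu)=g_a(\nu')$ has probability $1/p_a\le(60t^{48/j})^{-1}$, independently for different $a$. The condition fails only if there is agreement on some $d$ of the $m$ coordinates. Using $\binom md\le(em/d)^d$, this has probability at most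
\[
\binom md\bigl(60t^{48/j}\bigr)^{-d}\le\Bigl(\frac{8e}{60}\Bigr)^dt^{-48d/j}<t^{-6}.
\]
There are at most $\binom{5t^2}2\,t<13t^5$ choices of $\{\nu,\nu'\}$ and $j$, and $13t^5\cdot t^{-6}<1$. So with positive probability no condition fails.
\end{proof}

The lemma says that any $\lfloor j/8\rfloor+1$ of the first $j-1$ hash values determine the index, so the product of the corresponding $p_a$ is at least $5t^2$. For small $j$ this would force alphabets larger than (G5) allows. This is why the recursion starts at a constant level: with $96$, all $p_a$ are $O(\sqrt t)$, and they become bounded as $a$ grows.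

For $w$ labeled $(\rho,\nu)$ and $a\in[t-2]$ put $y_a(w)=(\tau_a(\rho),g_a(\nu))$, where
\[
\tau_a(\rho)=\begin{cases}
\rho&\text{if }a\le96\text{ and }\rho\text{ is a base role},\\
*&\text{if }a\le96\text{ and }\rho\text{ is a hub role},\\
1&\text{if }a\ge97\text{ and }\rho=h_a,\\
0&\text{if }a\ge97\text{ and }\rho\ne h_a.
\end{cases}
\]
Accordingly $\Sigma_a=([r_0]\cup\{*\})\times[p_a]$ for $a\le96$ and $\Sigma_a=\{0,1\}\times[p_a]$ for $a\ge97$.

\begin{lemma}\label{lem:G4}
The maps $y_a$ satisfy \textup{(G4)}.
\end{lemma}

\begin{proof}
Let $Q$ be a blue clique with $|Q|\ge2$, and let $y_a$ be constant on $Q$ for all $a\in A$. We show that $|Q|\le t-2-|A|$. We use the following observation: if a vertex of $Q$ has role $h_a$ and another vertex of $Q$ does not, then $\tau_a$ distinguishes them, so $a\notin A$.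

\emph{$Q$ is transversal.} Write $Q=H\cup Q'$, where $H$ contains the vertices with hub roles and $Q'$ those with base roles. All roles are distinct and $|Q|\ge2$, so by the observation the roles in $H$ are distinct symbols $h_a$ with $a\in[97,t-2]\setminus A$. Thus $|H|\le t-98-|A\cap[97,t-2]|$. Next, $|Q'|\le96-|A\cap[96]|$. This is trivial if $Q'=\emptyset$. If $Q'$ contains a vertex of base role $b$, then for $a\le96$ any other vertex of $Q$ has $\tau_a\neq b$, so $A\cap[96]=\emptyset$, and $|Q'|\le96$ by Lemma~\ref{lem:psi}. Adding the two bounds gives $|Q|\le t-2-|A|$.

\emph{$Q=H\cup Q'$ is of piece type with order $j$}, where $97\le j\le t$. Two vertices of $Q'$ have distinct indices $\nu,\nu'$ with $g_a(\nu)=g_a(\nu')$ for all $a\in A$, so $|A\cap[j-1]|\le j/8$ by Lemma~\ref{lem:hash}, and hence $|A\cap[j,t-2]|\ge|A|-j/8$. The roles in $H$ are distinct symbols $h_a$ with $a\in[j,t-2]$, different from the role of $Q'$, so $a\notin A$ by the observation. Since $[j,t-2]$ has $\max(0,t-1-j)\le t-j$ elements, $|H|\le t-j-|A|+j/8$. With Lemma~\ref{lem:psi},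
\[
|Q|\le\Bigl(t-j-|A|+\frac j8\Bigr)+\Bigl(\frac58j+1\Bigr)=t-|A|-\Bigl(\frac j4-1\Bigr)\le t-2-|A|,
\]
because $j\ge12$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:gadget}]
Properties (G1)--(G4) are Lemmas~\ref{lem:G1}, \ref{lem:psi}, \ref{lem:G3} and~\ref{lem:G4}. For (G5), $2|\Pi|=980t$. The coordinates $a\le96$ contribute $97(r_0+1)\lceil60\sqrt t\,\rceil=O(\sqrt t)$, the coordinate $1$ being counted twice. For $a\ge97$ we have $|\Sigma_a|=2p_a\le2(60\sqrt t+1)$, so the coordinates with $97\le a<\ln^2t$ contribute at most $2(60\sqrt t+1)\ln^2t=o(t)$. For the remaining $a\ge97$ we have $a\ge\ln^2t$, so $t^{48/a}=e^{48(\ln t)/a}\le e^{48/\ln t}\le1.01$ when $t$ is large; then $p_a\le61$, and these fewer than $t$ coordinates contribute at most $122t$. The total is at most $1102t+o(t)$, which is at most $1250t$ for large $t$.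
\end{proof}

This completes the proof of Theorem~\ref{thm:main}, and with it of Corollary~\ref{cor:no}.

\begin{thebibliography}{9}

\bibitem{CSS}
Ivan Casas-Rocha, Benjamin Snyder, Zi-Xia Song,
\emph{The minimum degree of $(K_s,K_t)$-co-critical graphs},
arXiv:2311.04800 (2023).

\bibitem{Erd}
Erd\H{o}s,
\emph{Graph theory and probability II},
1961.

\end{thebibliography}
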